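# Hereditarily just-infinite profinite groups of mysterious type

## 1. Just-infinite groups and the three types of commensurator

Take a profinite group $G$ with very little room for normal subgroups: in $G$, and in every open subgroup of $G$, every non-trivial closed normal subgroup is open. Collect all isomorphisms between open subgroups of $G$ into one locally compact group $C$, and let $H$ be the intersection of all open normal subgroups of $C$. Perhaps $H$ is trivial; perhaps $H$ is a simple group. There is a third possibility: $H\ne 1$, but the open normal subgroups *of $H$* intersect trivially. This is called the mysterious type. The paper "Abstract commensurators of profinite groups" by Yiftach Barnea, Mikhail Ershov and Thomas Weigel (arXiv:0810.2060, 2008) is the source of the question for this lecture: can the third possibility occur for such a $G$?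

The answer one would first guess is *no*. A group of mysterious type has a large supply of normal subgroups in $H$, and this seems to clash with the scarcity of normal subgroups in $G$. We make the terms precise and then test the guess.

All subgroups and homomorphisms of profinite groups are closed and continuous unless we say otherwise, and openness refers to the given profinite topology. We write $c_g(x)=gxg^{-1}$ and $[a,b]=aba^{-1}b^{-1}$.

**Definition 1.** A profinite group $G$ is *just-infinite* if it is infinite and every non-trivial closed normal subgroup of $G$ is open. It is *hereditarily just-infinite* (h.j.i.) if every open subgroup of $G$ is just-infinite. It is *virtually cyclic* if it contains an open procyclic subgroup.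

For example, $\mathbb Z_p$ is h.j.i., since its non-trivial closed subgroups are the $p^k\mathbb Z_p$, all open and all isomorphic to $\mathbb Z_p$. The group $\mathbb Z_p^*\ltimes\mathbb Z_p$ is not just-infinite, because $\mathbb Z_p$ is closed, normal, non-trivial and of infinite index.

**Definition 2.** The *virtual center* of a topological group $L$ is $\mathrm{VZ}(L)=\{g\in L:\mathrm{Cent}_L(g)\text{ is open in }L\}$.

Thus $\mathrm{VZ}(\mathbb Z_p)=\mathbb Z_p$. On the other hand $\mathrm{VZ}(\mathbb Z_p^*\ltimes \mathbb Z_p)=1$: if $(a,x)$ (the map $y\mapsto ay+x$) commutes with a small non-zero translation, then $a=1$; if $(1,x)$ commutes with $(u,0)$ for some $u\neq 1$, then $ux=x$, so $x=0$.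

**Definition 3.** A *virtual automorphism* of a profinite group $G$ is a topological isomorphism between two open subgroups of $G$. Two of them are equivalent if they coincide on some open subgroup of $G$. The equivalence classes form a group $\mathrm{Comm}(G)$ under composition, the *abstract commensurator*.

For example $\mathrm{Comm}(\mathbb Z_p)\cong\mathbb Q_p^*$: an isomorphism $p^a\mathbb Z_p\to p^b\mathbb Z_p$ is multiplication by an element of $\mathbb Q_p^*$, and this element can be read off from any smaller open subgroup.

**Definition 4.** Let $\iota:G\to\mathrm{Comm}(G)$ send $g$ to the class of $c_g$. If $\mathrm{VZ}(G)=1$, then $\iota$ is injective, and $\mathrm{Comm}(G)_S$ denotes $\mathrm{Comm}(G)$ with the *strong topology*: the group topology in which the $\iota(U)$, with $U$ open in $G$, form a base of neighborhoods of the identity.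

With this topology $\mathrm{Comm}(G)_S$ is a totally disconnected locally compact (t.d.l.c.) group that contains $\iota(G)\cong G$ as an open subgroup.

**Definition 5.** For a topological group $L$, $\mathrm{Ht}(L)$ is the intersection of all open normal subgroups of $L$, and $\mathrm{Ht}^2(L)=\mathrm{Ht}(\mathrm{Ht}(L))$. The group $L$ is *pro-discrete* if $\mathrm{Ht}(L)=1$.

Every profinite group is pro-discrete. Here is a t.d.l.c. example with $\mathrm{Ht}\ne1$. Let $N$ be an open normal subgroup of $\mathbb Q_p^*\ltimes\mathbb Q_p$. It contains all translations by elements of $p^k\mathbb Z_p$ for some $k$. Conjugating the translation by $x$ with $(a,0)$ gives the translation by $ax$, so $N\ge\mathbb Q_p$. Conversely the subgroups $V\ltimes\mathbb Q_p$, with $V$ an open subgroup of $\mathbb Q_p^*$, are open and normal and intersect in $\mathbb Q_p$. So $\mathrm{Ht}(\mathbb Q_p^*\ltimes\mathbb Q_p)=\mathbb Q_p$, and $\mathrm{Ht}^2=\mathrm{Ht}(\mathbb Q_p)=0$.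

**Definition 6.** A profinite group $G$ with $\mathrm{VZ}(G)=1$ is of *pro-discrete type* if $\mathrm{Comm}(G)_S$ is pro-discrete; of *simple type* if $\mathrm{Ht}(\mathrm{Comm}(G)_S)$ is topologically simple; of *mysterious type* if $\mathrm{Ht}(\mathrm{Comm}(G)_S)\ne1$ and $\mathrm{Ht}^2(\mathrm{Comm}(G)_S)=1$.

We take the following facts as given.

- (a) An h.j.i. profinite group $G$ is virtually cyclic if and only if $\mathrm{VZ}(G)\ne1$; in that case $G$ is a finite extension of $\mathbb Z_p$ for some prime $p$.
- (b) If $G$ is h.j.i. and not virtually cyclic, and $C=\mathrm{Comm}(G)_S$, then exactly one of the following holds: $\mathrm{Ht}(C)=1$; or $\mathrm{Ht}(C)$ is an open topologically simple subgroup of $C$; or $\mathrm{Ht}(C)\ne1$ and $\mathrm{Ht}^2(C)=1$.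
- (c) For $G=\mathbb Z_p^*\ltimes\mathbb Z_p$ one has $\mathrm{Comm}(G)_S\cong\mathbb Q_p^*\ltimes\mathbb Q_p$ with its natural topology.

Now we test the guess. The group $\mathbb Z_p$ and its finite extensions are excluded from the start, since $\mathrm{VZ}\neq1$ by (a). The group in (c) is of mysterious type by the computation above, but it is not h.j.i., and the normal subgroup $\mathbb Z_p$ that spoils this is exactly $G\cap\mathrm{Ht}(C)$. Could an abelian $H=\mathrm{Ht}(C)\neq 1$ occur for an h.j.i. group $G$ that is not virtually cyclic? We shall see that $H$ is open, so $H\cap G$ is open in $G$. If $H$ were abelian, every element of $H\cap G$ would have an open centralizer in $G$, so $H\cap G\le\mathrm{VZ}(G)=1$, which is absurd. Finally, if $C$ is compact, then it is profinite and $\mathrm{Ht}(C)=1$. The guess survives all these tests. Nevertheless it is wrong.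

**Theorem A.** There is an h.j.i., not virtually cyclic profinite group $G$ with $\mathrm{VZ}(G)=1$, $\mathrm{Ht}(\mathrm{Comm}(G)_S)\neq1$ and $\mathrm{Ht}^2(\mathrm{Comm}(G)_S)=1$. In the construction $\mathrm{Comm}(G)_S$ is determined exactly; it is an ascending union of compact open subgroups $L_1\le L_2\le\cdots$ with $L_1=G$.

**Theorem A′.** There are $2^{\aleph_0}$ such groups, no two having isomorphic open subgroups.

The tests can be pushed much further, and this yields necessary conditions.

**Theorem B.** Let $G$ be any h.j.i., not virtually cyclic profinite group of mysterious type, $C=\mathrm{Comm}(G)_S$, $H=\mathrm{Ht}(C)$. Then: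

1. $H$ is open and is contained in every non-trivial closed normal subgroup of $C$.
2. Every proper open normal subgroup of $H$ has infinitely many $C$-conjugates, and these intersect trivially.
3. $H$ has no proper open subgroup of finite index.
4. $H$ is not compactly generated.

We prove Theorem B first: it is as far as the guess "no" will take us, and it shows what an example has to look like.

## 2. Open normal subgroups of $H$ and their conjugates: proof of Theorem B

Part 3 of Theorem B needs a finiteness statement about h.j.i. groups.

**Lemma 1.** For each $m$, an h.j.i. profinite group $U$ has only finitely many open normal subgroups of index at most $m$.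

*Proof.* For an open subgroup $V\le U$ let $R(V)$ be the intersection of all maximal open normal subgroups of $V$ of index at most $m$ (and $R(V)=V$ if there are none).

**Step 1: $R(V)$ is open.** The quotients that occur are simple of order at most $m$, so finitely many isomorphism types $S$ occur. It suffices to show that for each $S$ the intersection $R_S(V)$ of all open normal $N$ with $V/N\cong S$ is open. It is closed and normal in the just-infinite group $V$, so if it is not open, then $R_S(V)=1$. Suppose this happens.

If $S$ is cyclic of prime order $p$, then $V$ embeds in a product of copies of $S$, so it is infinite elementary abelian. A subgroup of order $p$ in $V$ is normal, closed, non-trivial and finite, hence not open: a contradiction.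

Let $S$ be non-abelian, and let $\mathcal N$ be the set of all the $N$. We claim that for distinct $N_1,\dots,N_k\in\mathcal N$ the map $V\to\prod_l V/N_l$ is onto, by induction on $k$. Put $I=N_1\cap\dots\cap N_{k-1}$; by induction $V/I\cong S^{k-1}$ with the $N_l/I$, $l<k$, as kernels of the coordinate projections. If $I\le N_k$, then $N_k/I$ is a normal subgroup of $S^{k-1}$ with quotient $S$. Normal subgroups of $S^{k-1}$ are products of some of the factors, so $N_k/I$ is the kernel of a coordinate projection, and $N_k=N_l$ for some $l<k$, a contradiction. So $I\not\le N_k$. By maximality of $N_k$, $IN_k=V$, so $V/(I\cap N_k)\cong V/I\times V/N_k$, which proves the claim. Hence $V\to\prod_{N\in\mathcal N}V/N$ has dense image. The image is closed because $V$ is compact, and the map is injective because $R_S(V)=1$. So $V$ is a Cartesian power of $S$, and one factor is a finite non-trivial normal subgroup of $V$. This is again a contradiction.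

**Step 2: iterate $R$.** Put $R^0=U$ and $R^{i+1}=R(R^i)$. By Step 1 each $R^i$ is open, and it is characteristic, in particular normal, in $U$. Let $O\trianglelefteq U$ be open of index at most $m$ and let $U=O_0>O_1>\dots>O_k=O$ be a series with $O_{i+1}\trianglelefteq O_i$ and simple factors; then $k\le\log_2m$. We show $R^i\le O_i$ by induction. If $R^i\le O_i$, the image of $R^i$ in the simple group $O_i/O_{i+1}$ is normal. If it is trivial, then $R^{i+1}\le R^i\le O_{i+1}$. If it is everything, then $R^i\cap O_{i+1}$ is a maximal open normal subgroup of $R^i$ of index at most $m$, so $R^{i+1}\le O_{i+1}$.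

Hence $O\ge R^{\lfloor\log_2 m\rfloor}$ for every such $O$. Only finitely many subgroups lie between an open subgroup of $U$ and $U$. $\square$

*Proof of Theorem B.* By fact (a), $\mathrm{VZ}(G)=1$; we identify $G$ with $\iota(G)$.

**Step 1: $\mathrm{VZ}(C)=1$.** Let $c\in C$, the class of $\alpha$, centralize an open subgroup of $G$. For $u$ in the domain of $\alpha$ we have $\alpha c_u\alpha^{-1}=c_{\alpha(u)}$, that is, $c\,\iota(u)c^{-1}=\iota(\alpha(u))$. So $\iota(\alpha(u))=\iota(u)$ for all $u$ in some open subgroup. Since $\iota$ is injective, $\alpha$ is the identity there, and $c=1$.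

**Step 2: part 1.** Let $R\neq1$ be a closed normal subgroup of $C$. Suppose $R\cap G=1$. As $G$ is open in $C$, $R$ is discrete. For $r\in R$ the continuous map $G\to R$, $g\mapsto grg^{-1}$, is locally constant, so $\mathrm{Cent}_G(r)$ is open and $r\in\mathrm{VZ}(C)=1$. This contradicts $R\ne1$. So $R\cap G\ne1$. It is closed and normal in $G$, hence open. So $R$ is an open normal subgroup of $C$, and $R\ge H$. Now $H$ itself is closed (open subgroups are closed), normal and non-trivial, so applying this to $R=H$ shows that $H$ is open.

**Step 3: part 2.** Let $N<H$ be proper, open and normal in $H$. The intersection $\bigcap_{c\in C}cNc^{-1}$ is closed and normal in $C$ and does not contain $H$. By part 1 it is trivial. If there were only finitely many conjugates, it would be a finite intersection of open subgroups, hence open, hence non-trivial because $C$ contains the infinite profinite group $G$ as an open subgroup.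

**Step 4: part 3.** Suppose $H$ has a proper open subgroup of finite index. The intersection of its finitely many conjugates in $H$ is a proper open normal subgroup of some finite index $m>1$. Let $R$ be the intersection of *all* open normal subgroups $O$ of $H$ of index $m$. It is closed, it is normal in $C$ because conjugation by $C$ permutes these $O$, and it is properly contained in $H$. By part 1, $R=1$. Now $U=H\cap G$ is open in $G$, so it is h.j.i., and each $U\cap O$ is open and normal in $U$ of index at most $m$. By Lemma 1 only finitely many groups $U\cap O$ occur, so $R\cap U$ is open in $U$ and non-trivial. This contradicts $R=1$.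

**Step 5: part 4.** Suppose $H$ is compactly generated. Choose a compact open subgroup $V_0$ of $H$. A compact generating set is covered by finitely many cosets of $V_0$, so $H=\langle V_0,X\rangle$ for a finite set $X=X^{-1}$. Put
$$Y=V_0\cap\bigcap_{x\in X}xV_0x^{-1},$$
an open subgroup because $X$ is finite. Since $\mathrm{Ht}(H)=1$, the open normal subgroups of $H$ intersect trivially. They are closed, their family is closed under finite intersections, and $V_0\setminus Y$ is compact and does not contain $1$; so some open normal $N$ satisfies $N\cap V_0\le Y$. Put $V=N\cap V_0$. For $x\in X$ we have $V\le Y\le x^{-1}V_0x$, because $x^{-1}\in X$, so $xVx^{-1}\le V_0\cap N=V$. Also $V_0$ normalizes $V$. As $X=X^{-1}$, $V$ is a compact open normal subgroup of $H$.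

The subgroup generated by all $cVc^{-1}$, $c\in C$, is open, normal in $C$ and contained in $H$, so it equals $H$. The group $H/V$ is finitely generated, because $V_0/V$ is finite and $X$ is finite. Hence $V$ together with finitely many conjugates $cVc^{-1}$ generates $H$. Each of these is compact, and is normal in $cHc^{-1}=H$. So $H$ is a product of finitely many compact normal subgroups, hence compact. But an infinite profinite group has proper open subgroups of finite index, against part 3. $\square$

A proof of the guess along these lines stops in Step 5, at the words "because $X$ is finite". If $H$ is not compactly generated, $X$ must be infinite, $Y$ is an infinite intersection that need not be open, and no compact open normal subgroup of $H$ results. Nothing contradicts parts 1–4. So we read them as a specification. Pick a proper open normal subgroup $N$ of $H$ (one exists since $\mathrm{Ht}(H)=1\neq H$). Its infinitely many conjugates have trivial intersection, so $H$ embeds in a product of discrete groups $H/cNc^{-1}$, infinite by part 3, and $C$ permutes the coordinates.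

## 3. Permuted coordinates: a product with $\mathrm{Ht}\neq 1=\mathrm{Ht}^2$

The first thing to try is to take the coordinates independent. Let $S=\bigcup_n\mathrm{Alt}(n)$ be the finitary alternating group on $\mathbb N$. It is infinite, and it is simple because it is an ascending union of simple groups. Let $F=\mathrm{Alt}(5)\le S$, and let
$$\mathcal H=\{f:\mathbb N\to S \;:\; f(x)\in F\text{ for all but finitely many }x\}.$$
Let $V_k=\{f: f(x)=1\ (x\le k),\ f(x)\in F\ (x>k)\}$ and let $\mathcal C=\mathcal H\rtimes\mathrm{FSym}(\mathbb N)$, where the finitary symmetric group permutes the coordinates. Every element of $\mathcal C$ normalizes $V_k$ for all large $k$, so the $V_k$ form a base of neighborhoods of $1$ for a group topology. The $V_k$ are compact and open, and $\mathcal H$ is open in $\mathcal C$.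

Here $\mathrm{Ht}(\mathcal H)=1$, because each evaluation $f\mapsto f(x)$ has open kernel. And $\mathrm{Ht}(\mathcal C)=\mathcal H$: let $M$ be an open normal subgroup of $\mathcal C$, say $V_k\le M$. Then $M$ contains a non-trivial element of the copy of $S$ at coordinate $k+1$, hence, by simplicity, that whole copy, and by conjugation with $\mathrm{FSym}(\mathbb N)$ the copies at all coordinates. Every $f\in\mathcal H$ is a product of a function of finite support and an element of $V_k$, so $\mathcal H\le M$. Therefore $\mathrm{Ht}(\mathcal C)=\mathcal H\ne1$ and $\mathrm{Ht}^2(\mathcal C)=1$.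

The failure is equally clear. Any compact open subgroup contains some $V_k$ as an open subgroup, and $V_k$ has the finite normal subgroup $F$ at coordinate $k+1$. So no compact open subgroup of $\mathcal C$ is h.j.i. Independent coordinates are the problem.

The repair is to let the coordinates overlap. Suppose $G=K_1>K_2>\cdots$ is a filtration by open normal subgroups, and let coordinate $j+1$ of $g\in G$ be the image of $g$ in $G/K_j$, as a permutation in a regular representation. Then every non-trivial element is seen by all but finitely many coordinates, and nothing prevents $G$ from being h.j.i. The price is that a commensurator must still permute the coordinates, although they have different kernels on $G$. Such a permutation can only be defined on a small subgroup $K_j$ on which the coordinates concerned vanish.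

So we build, stage by stage, finite groups $W_j$ that will be $L_j/K_j$, where $L_j\le C$ normalizes $K_j$. Each $W_j$ has a quotient $\Gamma_j=\mathrm{Sym}(m_j)^j\rtimes\mathrm{Sym}(j)$ that records $j$ coordinates and permutes them. The next layer $K_j/K_{j+1}$ will be a power $D_j$ of an alternating group, whose factors are permuted by $W_j$. Then $P_{j+1}=D_j\rtimes W_j$ must be embedded in a larger group $W_{j+1}$, and we ask for two things: $P_{j+1}\to\Gamma_{j+1}$ kills $D_j$ and adds one new coordinate, the regular representation of $W_j$; and nothing commensurates $G$ except the groups $L_j$. The second demand requires a rigid action of $D_j$ on the index set of the factors of $D_{j+1}$. The rigidity comes from subgroups of alternating groups.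

## 4. Self-normalizing subgroups of equal order in one alternating group

We want many subgroups of one alternating group that have equal order (so that the blocks of a permutation representation have equal size), that no automorphism can exchange, and that are their own normalizers.

**Lemma 2.** For $s\ge2$ put $a_t=2t+1$ and $n(s)=\sum_{t=1}^s(2^{a_t}+2^{a_t+1}-1)$. Then $\mathrm{Alt}(n(s))$ has proper subgroups $F_1,\dots,F_s$ of equal order, pairwise non-conjugate in $\mathrm{Sym}(n(s))$, with $N_{\mathrm{Sym}(n(s))}(F_l)=F_l$ for all $l$.

For $s=2$ we have $n(2)=23+95=118$. The group $F_1$ will have orbits of sizes $8,15,31,64$, and $F_2$ will have orbits of sizes $7,16,32,63$. Note that $n(s)\ge118$ always, and that $n(s)$ increases with $s$.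

*Proof.* For $a\ge3$ let $X_a=\mathbb F_2^a\setminus\{0\}$ with the action of $GL_a(2)$, and $Y_a=\mathbb F_2^a$ with the action of $AGL_a(2)$. Both actions are transitive.

**Step 1: both groups act by even permutations.** $GL_a(2)$ is generated by the elementary transvections $e_{ij}$, and $e_{ij}=[e_{ik},e_{kj}]$ for a third index $k$, which exists since $a\geq 3$. So $GL_a(2)$ is perfect, and the sign homomorphism is trivial on it, for both actions. A non-zero translation of $Y_a$ is a product of $2^{a-1}$ transpositions, which is an even number. Since $AGL_a(2)$ is generated by $GL_a(2)$ and translations, it acts by even permutations.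

**Step 2: both groups are self-normalizing in the full symmetric group.** Let $g\in\mathrm{Sym}(X_a)$ normalize $GL_a(2)$. For distinct $u,v\in X_a$, the pointwise stabilizer of $\{u,v\}$ has fixed-point set exactly $\{u,v,u+v\}$: if $w\notin\{0,u,v,u+v\}$, then $u,v,w$ are independent, and some linear map fixes $u,v$ and sends $w$ to $w+u$. Since $g$ carries the stabilizer of $\{u,v\}$ to that of $\{gu,gv\}$, it carries fixed points to fixed points: $g\{u,v,u+v\}=\{gu,gv,gu+gv\}$. Hence $g(u+v)=gu+gv$. With $g0=0$ the map $g$ is additive on $\mathbb F_2^a$, so $g\in GL_a(2)$.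

Let $g\in\mathrm{Sym}(Y_a)$ normalize $AGL_a(2)$. Translating $u$ to $0$ and using the previous computation, the pointwise stabilizer of distinct $u,v,w$ has fixed-point set exactly $\{u,v,w,u+v+w\}$. So $g(u+v+w)=gu+gv+gw$. Compose $g$ with a translation so that $g0=0$. Taking $u=0$ shows that $g$ is additive, so $g\in AGL_a(2)$.

**Step 3: the subgroups $F_l$.** Partition $\{1,\dots,n(s)\}$ into copies of $X_{a_t}$ and $Y_{a_t+1}$ for $t\neq l$, together with copies of $Y_{a_l}$ and $X_{a_l+1}$. This is possible: $|X_{a}|+|Y_{a+1}|=(2^{a}-1)+2^{a+1}$ and $|Y_a|+|X_{a+1}|=2^a+(2^{a+1}-1)$ are equal. Let $F_l$ be the direct product of the corresponding groups $GL$ and $AGL$, acting on these orbits.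

By Step 1, $F_l\le\mathrm{Alt}(n(s))$, and it is proper since it is intransitive. Its order is
$$|F_l|=\prod_{t=1}^s|GL_{a_t}(2)|\,|GL_{a_t+1}(2)|\cdot 2^{\,\sum_{t}(a_t+1)-1},$$
because translations contribute $2^{a_t+1}$ for $t\ne l$ and $2^{a_l}$ for $t=l$. This does not depend on $l$. The orbits $X_a$ have odd size greater than $1$, and the orbits $Y_{a_t+1}$ have size an even power of $2$, so the only orbit whose size is an odd power of $2$ has size $2^{a_l}$. Thus different $F_l$ have different orbit sizes and are not conjugate.

**Step 4: $N(F_l)=F_l$.** The orbits of $F_l$ have distinct sizes. An element that normalizes $F_l$ permutes the orbits, hence preserves each of them, and normalizes the group that $F_l$ induces there. By Step 2 it lies in that group on each orbit. Since $F_l$ is the full direct product, the element lies in $F_l$. $\square$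

We shall use two classical facts: $\mathrm{Alt}(n)$ is simple for $n\ge5$, and $\mathrm{Aut}(\mathrm{Alt}(n))=\mathrm{Sym}(n)$ for $n\ge7$. We also recall the structure of a finite direct product $D=\prod_\omega A_\omega$ of non-abelian simple groups. If $N\trianglelefteq D$ has an element $f$ with $f(\omega)\neq1$, choose $a\in A_\omega$ with $[f(\omega),a]\ne1$. Then $[f,a]\in N\cap A_\omega$ is non-trivial, and so $A_\omega\le N$. Hence every normal subgroup of $D$ is the product of those factors on which its projection is non-trivial, the $A_\omega$ are exactly the minimal normal subgroups, and every automorphism of $D$ permutes them.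

## 5. The tower of finite wreath products

We construct recursively, for $j\ge1$, integers $m_j$ and finite sets $Z_j$, and put
$$\Gamma_j=\mathrm{Sym}(m_j)^j\rtimes\mathrm{Sym}(j),\qquad \Omega_j=Z_j\times\Gamma_j,$$
$$W_j=\{g\in\mathrm{Sym}(\Omega_j):\exists\,w\in\Gamma_j\ \forall\gamma\in\Gamma_j:\ g(Z_j\times\{\gamma\})=Z_j\times\{w\gamma\}\}.$$
So $W_j$ permutes the blocks $Z_j\times\{\gamma\}$ by left multiplication and does anything inside the blocks. The map $\rho_j:W_j\to\Gamma_j$, $g\mapsto w$, is a homomorphism. It is onto, since $(z,\gamma)\mapsto(z,w\gamma)$ maps to $w$, and its kernel is $\mathrm{Sym}(Z_j)^{\Gamma_j}$. Thus $W_j=\mathrm{Sym}(Z_j)^{\Gamma_j}\rtimes\Gamma_j$, a wreath product with $\Gamma_j$ acting regularly.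

**Start.** $m_1=1$, $|Z_1|=1$, so $\Gamma_1=1$, $|\Omega_1|=1$, $W_1=1$.

Now suppose stage $j$ is given. We pass to stage $j+1$.

**Step 1: add one coordinate.** Put $m_{j+1}=|W_j|$, and let $\psi_j:W_j\to\mathrm{Sym}(m_{j+1})$ be the regular representation. Since $m_{j+1}\ge|\Gamma_j|\ge m_j!\ge m_j$, we have $\mathrm{Sym}(m_j)\le\mathrm{Sym}(m_{j+1})$ in the standard way (new points are fixed). The elements of $\Gamma_{j+1}$ whose $\mathrm{Sym}(j+1)$-part fixes $j+1$ form the subgroup $\big(\mathrm{Sym}(m_{j+1})^j\rtimes\mathrm{Sym}(j)\big)\times\mathrm{Sym}(m_{j+1})$, the last factor being coordinate $j+1$. Its first factor contains $\Gamma_j$. So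
$$\sigma_j:W_j\to\Gamma_{j+1},\qquad \sigma_j(w)=(\rho_j(w),\psi_j(w)),$$
is a homomorphism, injective because $\psi_j$ is.

**Step 2: choose the next layer.** Let $r_j=[\Gamma_{j+1}:\sigma_j(W_j)]$ and write $\Gamma_{j+1}=\bigsqcup_{k=1}^{r_j}\sigma_j(W_j)y_k$. Choose $s\ge2$ with $s\ge r_j|\Omega_j|$ and $n(s)>|W_j|$; all large $s$ qualify. Put $n_j=n(s)$, take $F_1,\dots,F_s$ from Lemma 2, and let
$$D_j=\mathrm{Alt}(n_j)^{\Omega_j}=\prod_{\omega\in\Omega_j}A_{j,\omega},\qquad P_{j+1}=D_j\rtimes W_j,$$
with $W_j\le\mathrm{Sym}(\Omega_j)$ permuting the coordinates. Let $\tau_{j+1}:P_{j+1}\to W_j$ be the projection with kernel $D_j$.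

**Step 3: choose point stabilizers.** Fix an injection $\theta:\{1,\dots,r_j\}\times\Omega_j\to\{1,\dots,s\}$ and put
$$E_k=E_{j,k}=\prod_{\omega\in\Omega_j}F_{\theta(k,\omega)}\le D_j\qquad(1\le k\le r_j).$$
The $F_l$ have equal order, so all $E_k$ have the same index $q$ in $D_j$. Let $Z_{j+1}=\{1,\dots,q\}$. This completes the data $\Gamma_{j+1},\Omega_{j+1},W_{j+1}$ of stage $j+1$.

**Step 4: embed $P_{j+1}$ in $W_{j+1}$.** Let $P_{j+1}$ act on $\tilde\Omega=\bigsqcup_kP_{j+1}/E_k$ by left multiplication, and consider
$$\tilde\Omega\to\Gamma_{j+1},\qquad pE_k\mapsto\sigma_j(\tau_{j+1}(p))\,y_k .$$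
It is well defined because $E_k\le D_j=\ker\tau_{j+1}$, and it is onto by the choice of the $y_k$. It is equivariant if $P_{j+1}$ acts on $\Gamma_{j+1}$ by left multiplication via $\sigma_j\tau_{j+1}$. The fiber over $\sigma_j(w)y_k$ consists of the cosets $pE_k$ with $\tau_{j+1}(p)=w$; these $p$ form one coset of $D_j$, so the fiber has $q$ elements. Choosing bijections of the fibers with $Z_{j+1}$, we identify $\tilde\Omega$ with $Z_{j+1}\times\Gamma_{j+1}=\Omega_{j+1}$ over $\Gamma_{j+1}$.

The action is faithful: its kernel lies in $E_1\le D_j$ and is normal in $D_j$, so it is a product of some of the $A_{j,\omega}$; but $E_1$ contains no $A_{j,\omega}$, because the $F_l$ are proper. By equivariance each $p$ permutes blocks by left multiplication with $\sigma_j(\tau_{j+1}(p))$. So we may regard $P_{j+1}\le W_{j+1}\le\mathrm{Sym}(\Omega_{j+1})$, and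
$$\rho_{j+1}(p)=\sigma_j(\tau_{j+1}(p))\qquad(p\in P_{j+1}).\tag{1}$$
In particular $D_j\le\ker\rho_{j+1}$.

**Step 5: two size estimates.** By the same argument as in Step 4, $D_j$ acts faithfully on $D_j/E_k$, which has $q=|Z_{j+1}|$ points. So $\mathrm{Sym}(Z_{j+1})$ is not solvable, and $|Z_{j+1}|\ge5$. Moreover $|W_{j+1}|\ge|P_{j+1}|\ge|W_j|$.

Here is the first passage by hand. From $W_1=1$ we get $m_2=1$, $\Gamma_2=\mathrm{Sym}(2)$, $\sigma_1$ trivial, $r_1=2$, $|\Omega_1|=1$. We may take $s=2$, $n_1=118$, and then $D_1=P_2=\mathrm{Alt}(118)$, with $E_1,E_2$ the two groups $F_1,F_2$. The set $\Omega_2$ is the disjoint union of the two coset spaces $D_1/E_1$ and $D_1/E_2$, each of size $q$, and $W_2=\mathrm{Sym}(q)^2\rtimes\mathrm{Sym}(2)$ is the full group of permutations of $\Omega_2$ that preserve or swap these two blocks. Next, $m_3=|W_2|$ and $D_2=\mathrm{Alt}(n_2)^{2q}$.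

## 6. Rigidity of the action of $D_j$ on $\Omega_{j+1}$

The next lemma is what will force the commensurator to be no larger than planned. Its parts (b) and (d) say that the $D_j$-set $\Omega_{j+1}$ has only those symmetries, even up to twisting by automorphisms of $D_j$, that come from $P_{j+1}$.

**Lemma 3.** For every $j\ge1$:

- (a) $C_{P_{j+1}}(D_j)=1$.
- (b) If $\beta\in\mathrm{Aut}(D_j)$ and $\beta(E_k)=E_l$, then $k=l$ and $\beta=c_e$ for some $e\in E_k$.
- (c) $C_{W_{j+1}}(D_j)=1$.
- (d) If $\beta\in\mathrm{Aut}(D_j)$ and there is $\pi\in\mathrm{Sym}(\Omega_{j+1})$ with $\pi(x\omega)=\beta(x)\pi(\omega)$ for all $x\in D_j$, $\omega\in\Omega_{j+1}$, then $\beta=c_p|_{D_j}$ for a unique $p\in P_{j+1}$.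
- (e) No factor $A_{j,\omega}$ has a fixed point on $\Omega_{j+1}$.

*Proof.* **(a)** Let $fw$, with $f\in D_j$ and $w\in W_j$, centralize $D_j$. It carries $A_{j,\omega}$ to $A_{j,w\omega}$, so $w$ fixes every $\omega\in\Omega_j$, and $w=1$ because $W_j\le\mathrm{Sym}(\Omega_j)$. Then $f\in Z(D_j)=1$.

**(b)** The automorphism $\beta$ permutes the simple factors, say $\beta(A_{j,\omega})=A_{j,\pi\omega}$, and between these two copies of $\mathrm{Alt}(n_j)$ it acts as conjugation by some $\lambda_\omega\in\mathrm{Sym}(n_j)$, since $\mathrm{Aut}(\mathrm{Alt}(n_j))=\mathrm{Sym}(n_j)$. From $\beta(E_k\cap A_{j,\omega})=E_l\cap A_{j,\pi\omega}$ we get $\lambda_\omega F_{\theta(k,\omega)}\lambda_\omega^{-1}=F_{\theta(l,\pi\omega)}$. The $F$'s are pairwise non-conjugate in $\mathrm{Sym}(n_j)$ and $\theta$ is injective, so $(k,\omega)=(l,\pi\omega)$. Hence $k=l$, $\pi=1$, and $\lambda_\omega\in N(F_{\theta(k,\omega)})=F_{\theta(k,\omega)}$. So $\beta=c_e$ with $e=(\lambda_\omega)_\omega\in E_k$.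

**(c)** The stabilizer in $D_j$ of the point $pE_k$ is $pE_kp^{-1}$, which lies in $D_j$ as $D_j$ is normal in $P_{j+1}$. Distinct points have distinct stabilizers: suppose $pE_kp^{-1}=p'E_lp'^{-1}$. Then $c_{p'^{-1}p}|_{D_j}$ carries $E_k$ to $E_l$, so by (b) $k=l$ and $c_{p'^{-1}p}|_{D_j}=c_e|_{D_j}$ with $e\in E_k$. By (a), $p'^{-1}p=e\in E_k$, so $pE_k=p'E_k=p'E_l$. Now a permutation $z$ of $\Omega_{j+1}$ that commutes with $D_j$ satisfies $\mathrm{Stab}(z\omega)=\mathrm{Stab}(\omega)$ for every point $\omega$, so $z\omega=\omega$, and $z=1$.

**(d)** The hypothesis gives $\beta(\mathrm{Stab}(\omega))=\mathrm{Stab}(\pi\omega)$. Apply this to the point $E_1$ and write its image under $\pi$ as $pE_k$: $\beta(E_1)=pE_kp^{-1}$. So $c_p^{-1}\beta$ carries $E_1$ to $E_k$. By (b), $k=1$ and $c_p^{-1}\beta=c_e$ with $e\in E_1$. Hence $\beta=c_{pe}|_{D_j}$. Uniqueness is (a).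

**(e)** If $A_{j,\omega}$ fixes $pE_k$, then $p^{-1}A_{j,\omega}p=A_{j,\omega'}\le E_k$ for some $\omega'$. This is impossible because $F_{\theta(k,\omega')}$ is proper. $\square$

At stage $j=1$ one sees why the subgroups must be chosen with care. If we had used $E_1=E_2=F$, then $\Omega_2$ would be two copies of $D_1/F$, and the permutation that swaps the copies would lie in $W_2$ and commute with $D_1$. If $E_1$ were not self-normalizing, say $g\in N_{D_1}(E_1)\setminus E_1$, then $xE_1\mapsto xgE_1$ on the first block, with the identity on the second, would be a non-trivial element of $W_2$ commuting with $D_1$. In both cases (c) fails.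

## 7. The locally compact group $L$

We now assemble the finite groups. For $i\le j$ let $L_{i,i}=W_i$ and $L_{i,j+1}=\tau_{j+1}^{-1}(L_{i,j})\le P_{j+1}\le W_{j+1}$, and let
$$L_i=\varprojlim_{j\ge i}L_{i,j}$$
along the surjections $\tau_{j+1}$. The elements of $L_i$ are the sequences $g=(g_j)_{j\ge i}$ with $g_i\in W_i$, $g_{j+1}\in P_{j+1}$ and $\tau_{j+1}(g_{j+1})=g_j$ for $j\ge i$.

**Step 1: $L_i$ is an open subgroup of $L_{i+1}$.** The entry $g_i=\tau_{i+1}(g_{i+1})$ is determined by $g_{i+1}$, so deleting it is injective. The image consists of the sequences $(g_j)_{j\ge i+1}$ in $L_{i+1}$ with $g_{i+1}\in P_{i+1}$, that is, the preimage of $P_{i+1}\le W_{i+1}$ under $L_{i+1}\to W_{i+1}$. This is open. From now on we regard $L_i\le L_{i+1}$ and put $L=\bigcup_iL_i$.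

**Step 2: the filtration.** Let $K_i=\ker(L_i\to W_i)$. An element of $K_j\le L_j$ has $g_j=1\in L_{i,j}$, so for $i\le j$ it lies in $L_i$, and $K_j$ is the kernel of $L_i\to L_{i,j}$. Hence $K_j\le K_i$ for $j\ge i$, $K_j\trianglelefteq L_j$, and
$$L_i/K_j\cong L_{i,j}\le W_j\ (j\ge i),\quad L_j/K_j=W_j,\quad L_j/K_{j+1}=P_{j+1},\quad K_j/K_{j+1}=D_j.\tag{2}$$

**Step 3: the topology.** If $g\in L_i$, then $g\in L_j$ normalizes $K_j$ for all $j\ge i$. Since also $\bigcap_jK_j=1$, the $K_j$ form a base of neighborhoods of $1$ for a Hausdorff group topology on $L$. On $L_i$ it is the profinite topology of the inverse limit. So $L$ is a t.d.l.c. group, and the $L_i$ are compact and open.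

**Step 4: how $L_j$ acts on the layer $D_j$.** Inside $P_{j+1}=D_j\rtimes W_j$ we see that conjugation by $L_j$ on $D_j=K_j/K_{j+1}$ permutes the factors $A_{j,\omega}$ through the action of $W_j=L_j/K_j$ on $\Omega_j$. We use this for $j+1$ too: an element of $K_j\le L_{j+1}$ permutes the factors of $D_{j+1}$ through its image in $D_j\le P_{j+1}\le W_{j+1}\le\mathrm{Sym}(\Omega_{j+1})$.

We set
$$G=L_1=K_1,$$
the two being equal since $W_1=1$. Note $G/K_2=D_1=\mathrm{Alt}(n_1)$.

## 8. $G$ is hereditarily just-infinite

**Step 1: $\mathrm{VZ}(L)=1$ and $\mathrm{VZ}(G)=1$.** Let $g\in L_i$ have open centralizer, so that $g$ centralizes $K_j$ for some $j\ge i$. For every $k\ge j$, $g\in L_k$ centralizes $K_k$, hence $D_k=K_k/K_{k+1}$. By Lemma 3(a), $g$ has trivial image in $P_{k+1}=L_k/K_{k+1}$, so $g\in K_{k+1}$. Thus $g\in\bigcap_kK_{k+1}=1$. An element of $\mathrm{VZ}(G)$ has a centralizer that is open in $G$, hence in $L$, so $\mathrm{VZ}(G)=1$.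

Now let $U\le G$ be open and $1\ne M\trianglelefteq U$ closed. Say $K_i\le U$, and pick $j\ge i$ with $M\not\le K_j$. We must show that $M$ is open.

**Step 2: an element that moves $\omega$ produces a whole factor.** Let $k\ge i$ and let $\bar M$ be the image of $M$ in $P_{k+1}=L_k/K_{k+1}$. It is normalized by $D_k$, since $K_k\le K_i\le U$. Suppose $\mu\in\bar M$ moves $\omega\in\Omega_k$. For $a\in A_{k,\omega}$ the commutator $[\mu,a]=(\mu a\mu^{-1})a^{-1}=\mu\cdot(a\mu^{-1}a^{-1})$ lies in $\bar M\cap D_k$, and its $\omega$-component is $a^{-1}$, because $\mu a\mu^{-1}\in A_{k,\mu\omega}$ with $\mu\omega\neq\omega$. So $\bar M\cap D_k$ is normal in $D_k$ with non-trivial $\omega$-component, and it contains $A_{k,\omega}$.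

**Step 3: the growth along the layers.** The image of $M$ in $W_j=L_j/K_j$ is non-trivial, and $W_j$ is faithful on $\Omega_j$, so some $\omega\in\Omega_j$ is moved. By Step 2 the image of $M$ in $P_{j+1}\le W_{j+1}$ contains $A_{j,\omega}$. By Lemma 3(e), $A_{j,\omega}$ has no fixed point on $\Omega_{j+1}$, so *every* point of $\Omega_{j+1}$ is moved by the image of $M$. By Step 2 with $k=j+1$, the image of $M$ in $P_{j+2}$ contains every factor of $D_{j+1}$, hence $D_{j+1}$. Again $D_{j+1}$ has no fixed point on $\Omega_{j+2}$, so the image of $M$ in $P_{j+3}$ contains $D_{j+2}$, and so on. Thus $MK_{k+1}\ge K_k$ for all $k\ge j+1$.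

**Step 4: conclusion.** By induction $MK_k\ge K_{j+1}$ for all $k\ge j+1$: indeed $MK_{k+1}\ge MK_k\ge K_{j+1}$. As $M$ is closed, $M=\bigcap_kMK_k\ge K_{j+1}$, so $M$ is open. Since $U\ge K_i$ is infinite, $U$ is just-infinite. Hence $G$ is h.j.i., and by fact (a) and Step 1 it is not virtually cyclic.

## 9. The commensurator of $G$ is $L$

**Step 1: virtual automorphisms preserve the filtration.** We claim: if $\alpha:U\to V$ is an isomorphism of open subgroups of $G$ and $K_i\le U\cap V$, then $\alpha(K_j)=K_j$ for all $j\ge i$. The plan is to describe $K_j$ inside $U$ by composition factors alone.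

Let $\mathcal A_j=\{\mathrm{Alt}(n_l):l\ge j\}$. Note that $K_j\trianglelefteq U$, since $U\le L_j$. The group $U/K_j$ embeds in $W_j$, and for $l\ge j$ we have $|\mathrm{Alt}(n_l)|\ge n_l>|W_l|\ge|W_j|$. So $U/K_j$ has no composition factor in $\mathcal A_j$. Conversely, let $M$ be open and normal in $U$ such that $U/M$ has no composition factor in $\mathcal A_j$. Choose $k\ge j$ with $K_k\le M$. Then $K_jM/M\cong K_j/(K_j\cap M)$ is a normal subgroup of $U/M$ and a quotient of $K_j/K_k$, whose composition factors are copies of $\mathrm{Alt}(n_l)$ with $j\le l<k$, all in $\mathcal A_j$. So it is trivial, that is, $K_j\le M$. Hence $K_j$ is the least open normal subgroup $M$ of $U$ such that $U/M$ has no composition factor in $\mathcal A_j$. The same description holds in $V$, and $\alpha$ preserves it.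

In particular every element of $\mathrm{Comm}(G)$ is represented by an automorphism of some $K_i$.

**Step 2: an automorphism of $K_i$ is, on each layer, conjugation by an element of $P_{j+1}$.** Let $\beta\in\mathrm{Aut}(K_i)$. By Step 1, $\beta(K_j)=K_j$ for $j\ge i$; let $\beta_j\in\mathrm{Aut}(D_j)$ be induced by $\beta$. Fix $j\ge i$. On $D_{j+1}$, $\beta$ permutes the simple factors: $\beta(A_{j+1,\omega})=A_{j+1,\pi\omega}$ with $\pi\in\mathrm{Sym}(\Omega_{j+1})$. Let $x\in K_j$ have image $\bar x\in D_j\le W_{j+1}$. By Step 4 of Section 7, $xA_{j+1,\omega}x^{-1}=A_{j+1,\bar x\omega}$. Applying $\beta$, and noting that $\beta(x)$ has image $\beta_j(\bar x)$ in $D_j$, we get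
$$\beta_j(\bar x)\,\pi(\omega)=\pi(\bar x\omega).$$
This is the hypothesis of Lemma 3(d), so $\beta_j=c_{p_j}|_{D_j}$ for a unique $p_j\in P_{j+1}$. This holds for all $j\ge i$.

**Step 3: the elements $p_j$ fit together.** We show $\tau_{j+2}(p_{j+1})=p_j$ for $j\ge i$. Write $p=p_{j+1}\in P_{j+2}$. Let $x\in K_j/K_{j+2}\le L_{j+1}/K_{j+2}=P_{j+2}$ and $y\in D_{j+1}$. Both $y$ and $xyx^{-1}$ lie in $D_{j+1}$, where $\beta$ acts as $c_p$. So
$$p\,xyx^{-1}p^{-1}=\beta(xyx^{-1})=\beta(x)\,pyp^{-1}\,\beta(x)^{-1}.$$
With $y'=pyp^{-1}$, which runs through $D_{j+1}$, this says $(pxp^{-1})y'(pxp^{-1})^{-1}=\beta(x)y'\beta(x)^{-1}$. Thus $\beta(x)^{-1}pxp^{-1}\in P_{j+2}$ centralizes $D_{j+1}$. By Lemma 3(a),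
$$\beta(x)=p_{j+1}\,x\,p_{j+1}^{-1}\quad\text{in }P_{j+2}.\tag{3}$$
Apply $\tau_{j+2}:P_{j+2}\to W_{j+1}$, which carries $x$ to its image $\bar x\in D_j$ and $\beta(x)$ to $\beta_j(\bar x)$:
$$\tau_{j+2}(p_{j+1})\,\bar x\,\tau_{j+2}(p_{j+1})^{-1}=\beta_j(\bar x)=p_j\bar xp_j^{-1}\qquad(\bar x\in D_j).$$
So $p_j^{-1}\tau_{j+2}(p_{j+1})\in C_{W_{j+1}}(D_j)=1$ by Lemma 3(c). Note that (c), not (a), is needed here: a priori $\tau_{j+2}(p_{j+1})$ lies only in $W_{j+1}$, and the lemma pulls it into $P_{j+1}$. Consequently
$$g=(\tau_{i+1}(p_i),\,p_i,\,p_{i+1},\dots)\in L_i,\qquad g_{j+1}=p_j\ (j\ge i).$$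

**Step 4: $\beta=c_g|_{K_i}$.** Put $\gamma=c_g^{-1}\beta\in\mathrm{Aut}(K_i)$. On $D_j$, $g$ acts as conjugation by $g_{j+1}=p_j$, so $\gamma$ acts trivially on every $D_j$, $j\ge i$. Let $x\in K_i$ and $\bar y\in D_j$. Then $\gamma(x)\bar y\gamma(x)^{-1}=\gamma(x\bar yx^{-1})=x\bar yx^{-1}$, so $x^{-1}\gamma(x)$ centralizes $D_j$. By Lemma 3(a) its image in $P_{j+1}=L_j/K_{j+1}$ is trivial, that is, $x^{-1}\gamma(x)\in K_{j+1}$. This holds for all $j\ge i$, so $\gamma(x)=x$. Hence every automorphism of $K_i$ equals $c_g|_{K_i}$ for some $g\in L_i$.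

**Step 5: the isomorphism.** Define $\Theta:L\to\mathrm{Comm}(G)$ by sending $g\in L_i$ to the class of $c_g|_{K_j}$ for any $j\ge i$. It is a homomorphism. It is injective, because an element that acts trivially on an open subgroup lies in $\mathrm{VZ}(L)=1$. It is surjective by Steps 1–4. On the open subgroup $G$ it is $\iota$. The open subgroups of $G$ form a base of neighborhoods of $1$ in $L$, and their images under $\iota$ form such a base in $\mathrm{Comm}(G)_S$. So
$$\Theta:L\;\xrightarrow{\ \cong\ }\;\mathrm{Comm}(G)_S$$
is an isomorphism of topological groups.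

## 10. The coordinate homomorphisms: $\mathrm{Ht}(L)\neq1$ and $\mathrm{Ht}^2(L)=1$

For $g=(g_j)_{j\ge i}\in L_i$ put $\gamma_j(g)=\rho_j(g_j)\in\Gamma_j$, $j\ge i$. Since $g_{j+1}\in P_{j+1}$ and $\tau_{j+1}(g_{j+1})=g_j$, equation (1) gives
$$\gamma_{j+1}(g)=\sigma_j(g_j)=(\gamma_j(g),\psi_j(g_j))\qquad(j\ge i).\tag{4}$$

**Step 1: an open normal subgroup $H$ of $L$ containing $G$.** Regard $\mathrm{Sym}(j)\le\mathrm{FSym}(\mathbb N)$. By (4) the image of $\gamma_j(g)$ in $\mathrm{Sym}(j)$ does not depend on $j\ge i$. So we get a homomorphism $L\to\mathrm{FSym}(\mathbb N)$. On $G=L_1$ we may take $j=1$, and $\mathrm{Sym}(1)=1$, so it is trivial there. Let $H$ be its kernel. It contains the open subgroup $G$, so $H$ is open and normal in $L$.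

**Step 2: $\mathrm{Ht}(H)=1$.** For $h\in H\cap L_i$ and $j\ge i$ we have $\gamma_j(h)\in\mathrm{Sym}(m_j)^j$. By (4) its $x$-th coordinate, as an element of $\mathrm{FSym}(\mathbb N)$, does not depend on $j\ge\max(i,x)$; call it $\varphi_x(h)$. Each $\varphi_x:H\to\mathrm{FSym}(\mathbb N)$ is a homomorphism. It is trivial on the open subgroup $K_x\le G\le H$: for $h\in K_x$ we have $h_x=1$, so $\gamma_x(h)=1$. Hence $\ker\varphi_x$ is an open normal subgroup of $H$. By (4),
$$\varphi_{j+1}(h)=\psi_j(h_j)\qquad(h\in H\cap L_i,\ j\ge i).$$
Since $\psi_j$ is injective, $\varphi_x(h)=1$ for all $x$ implies $h_j=1$ for all $j\ge i$, so $h=1$. Thus $\bigcap_x\ker\varphi_x=1$, and $\mathrm{Ht}(H)=1$.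

**Step 3: $\mathrm{Ht}^2(L)=1$.** As $H$ is open and normal in $L$, $\mathrm{Ht}(L)\le H$. If $O$ is open and normal in $H$, then $O\cap\mathrm{Ht}(L)$ is open and normal in $\mathrm{Ht}(L)$. So $\mathrm{Ht}^2(L)$ lies in every such $O$, and $\mathrm{Ht}^2(L)\le\mathrm{Ht}(H)=1$.

It remains to see that $\mathrm{Ht}(L)\ne1$. As in Section 3, normality must spread small elements over all coordinates; here is the tool.

**Lemma 4.** Let $Z$ be a finite set with $|Z|\ge5$, $S=\mathrm{Sym}(Z)$, $B=\mathrm{Alt}(Z)$, and $Q=S^\Delta\rtimes T$ with $T$ permuting the coordinates transitively, $\Delta$ finite. If $R\trianglelefteq Q$ and $R\cap S^\Delta\ne1$, then $R\ge B^\Delta$.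

*Proof.* Take $f\in R\cap S^\Delta$ and $\delta\in\Delta$ with $f(\delta)\ne1$. Since $C_S(B)=1$, there is $b\in B$ with $[f(\delta),b]\ne1$. Let $b_\delta$ be $b$ placed at coordinate $\delta$. Then $[f,b_\delta]\in R$ is supported at $\delta$, with value $[f(\delta),b]\in[S,S]=B$. So $R$ meets the $\delta$-copy of $B$ in a non-trivial normal subgroup of that copy, and contains it by simplicity. By transitivity of $T$, $R\ge B^\Delta$. $\square$

Now let $M$ be an open normal subgroup of $L$, say $K_j\le M$ with $j\ge1$. We show $G\le M$.

**Step 4: $M$ fills the kernels of $\rho_{j+1}$ and $\rho_{j+2}$ up to sign.** The map $L_{j+1}\to W_{j+1}$ is onto, so the image of $M\cap L_{j+1}$ in $W_{j+1}$ is normal. It contains the image of $K_j$, which is $D_j\neq1$, and $D_j\le\ker\rho_{j+1}=\mathrm{Sym}(Z_{j+1})^{\Gamma_{j+1}}$. Since $W_{j+1}=\mathrm{Sym}(Z_{j+1})^{\Gamma_{j+1}}\rtimes\Gamma_{j+1}$ with $\Gamma_{j+1}$ transitive on the coordinates and $|Z_{j+1}|\ge5$, Lemma 4 shows that the image contains $\mathrm{Alt}(Z_{j+1})^{\Gamma_{j+1}}$. Since also $K_{j+1}\le M$, the same argument one stage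 later shows that the image $R$ of $M\cap L_{j+2}$ in $W_{j+2}$ is normal and contains $\mathrm{Alt}(Z_{j+2})^{\Gamma_{j+2}}$.

**Step 5: $\rho_{j+2}(R)$ fills the coordinates up to sign.** By Step 4 there is $g\in M\cap L_{j+1}$ such that $b:=g_{j+1}$ is a non-trivial element of $\mathrm{Alt}(Z_{j+1})^{\Gamma_{j+1}}\le\ker\rho_{j+1}$. By (4),
$$\gamma_{j+2}(g)=(\rho_{j+1}(b),\psi_{j+1}(b))=(1,\psi_{j+1}(b)),$$
a non-trivial element of $\mathrm{Sym}(m_{j+2})^{j+2}$. Since $g\in M\cap L_{j+2}$, it equals $\rho_{j+2}(g_{j+2})\in\rho_{j+2}(R)$, and $\rho_{j+2}(R)\trianglelefteq\Gamma_{j+2}$ because $\rho_{j+2}$ is onto. Here $m_{j+2}=|W_{j+1}|\ge|\mathrm{Sym}(Z_{j+1})|\ge120$. Lemma 4, applied to $\Gamma_{j+2}=\mathrm{Sym}(m_{j+2})^{j+2}\rtimes\mathrm{Sym}(j+2)$, gives $\rho_{j+2}(R)\ge\mathrm{Alt}(m_{j+2})^{j+2}$.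

**Step 6: perfectness absorbs the signs.** Let $T=\rho_{j+2}^{-1}(\mathrm{Sym}(m_{j+2})^{j+2})\le W_{j+2}$ and $N=\ker\rho_{j+2}=\mathrm{Sym}(Z_{j+2})^{\Gamma_{j+2}}\le T$. The group $T/(R\cap T)$ has the normal subgroup $N(R\cap T)/(R\cap T)\cong N/(N\cap R)$, which by Step 4 is a quotient of $(\mathrm{Sym}(Z_{j+2})/\mathrm{Alt}(Z_{j+2}))^{\Gamma_{j+2}}$, hence abelian. The corresponding quotient $T/N(R\cap T)$ is isomorphic to $\mathrm{Sym}(m_{j+2})^{j+2}/\rho_{j+2}(R\cap T)$. Since $T$ is a full preimage, $\rho_{j+2}(R\cap T)=\rho_{j+2}(R)\cap\mathrm{Sym}(m_{j+2})^{j+2}\ge\mathrm{Alt}(m_{j+2})^{j+2}$ by Step 5, so this quotient is abelian too. Thus $T/(R\cap T)$ is solvable.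

The image of $G=K_1$ in $W_{j+2}$ is $K_1/K_{j+2}$. It lies in $T$, because $G\le H$ means that $\gamma_{j+2}(g)\in\mathrm{Sym}(m_{j+2})^{j+2}$ for $g\in G$. It is perfect, since it has a normal series with the perfect factors $D_1,\dots,D_{j+1}$. A perfect group has trivial image in a solvable group, so the image of $G$ lies in $R$. Therefore $G\le(M\cap L_{j+2})K_{j+2}\le M$, as $K_{j+2}\le K_j\le M$.

Since $M$ was arbitrary, $\mathrm{Ht}(L)\ge G\ne1$. With $L\cong\mathrm{Comm}(G)_S$ we obtain $\mathrm{Ht}(\mathrm{Comm}(G)_S)\ne1$ and $\mathrm{Ht}^2(\mathrm{Comm}(G)_S)=1$. By Section 8, $G$ is h.j.i. and not virtually cyclic with $\mathrm{VZ}(G)=1$; by Sections 7 and 9, $\mathrm{Comm}(G)_S$ is the ascending union of the compact open subgroups $L_1\le L_2\le\cdots$ with $L_1=G$. This proves Theorem A. $\blacksquare$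

## 11. Continuum many groups, separated by composition factors

We prove Theorem A′ by varying the numbers $n_j$.

**Step 1: a binary tree of choices.** When the stages up to $j$ are fixed, so that $W_j,\Omega_j,r_j$ are known, $n_j$ may be any $n(s)$ with $s$ large. So there are infinitely many admissible values. Let a finite binary word of length $j-1$ stand for the choice of $n_j$, its proper initial segments standing for $n_1,\dots,n_{j-1}$. Enumerate all words so that initial segments come first, and give each word in turn a value $n(s)$ that is admissible for it and different from all values used before. Each infinite branch yields a group as in Theorem A. After two different branches separate, they pass through disjoint sets of words, so they have only finitely many values in common.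

**Step 2: open subgroups remember the branch up to finitely many values.** Let $U$ be open in the group $G$ of a branch, $K_i\le U$. Consider the set of $n\ge5$ such that $\mathrm{Alt}(n)$ is a composition factor of a finite continuous quotient of $U$. Every open normal subgroup of $U$ contains some $K_k$ with $k\ge i$, and the composition factors of $U/K_k$ are those of the finite group $U/K_i$ together with copies of $\mathrm{Alt}(n_l)$, $i\le l<k$. So the set consists of $\{n_l:l\ge i\}$ and the finite contribution of $U/K_i$. It differs from $\{n_l:l\ge1\}$ by a finite set.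

**Step 3: conclusion.** If groups from two different branches had isomorphic open subgroups, the sets of Step 2 would agree, so the infinite sets $\{n_l\}$ and $\{n'_l\}$ of the two branches would differ only by a finite set. But their intersection is finite by Step 1. So the $2^{\aleph_0}$ branches give $2^{\aleph_0}$ groups, no two of which have isomorphic open subgroups. $\blacksquare$

Step 2 also shows that these groups are not virtually pro-$p$: every open subgroup has infinitely many alternating groups $\mathrm{Alt}(n_l)$ among the composition factors of its finite quotients. Nothing is claimed here about whether pro-$p$ examples exist.
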